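# Hölder graphs that carry doubling measure

## 1. Two digit streams joined by a noisy channel

We begin with a random process. It produces two infinite streams of digits in base $b=103$: a stream $x=(x_1,x_2,\dots)$ and a stream $y=(y_1,y_2,\dots)$. At each time the new $x$-digit tries to report something about the *past* of $y$, the new $y$-digit tries to be a fixed default digit, and with small probability $p$ both attempts are replaced by pure noise.

Fix once and for all
$$q=101\ (\text{a prime}),\qquad b=103,\qquad \theta=\tfrac1{16},\qquad [b]=\{0,1,\dots,b-1\},\qquad A=\{1,\dots,q\}=\{1,\dots,b-2\}.$$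
Reduction mod $q$ is a bijection $A\to\mathbb F_q$, and we identify the two sets. Fix the default digit $y_*=51\in A$ and an injection $u:[b]\to\mathbb F_q^2$ (possible, since $q^2>b$). Given a sequence $g=(g_i)_{i\ge1}$ of vectors in $\mathbb F_q^2$, put, for a finite or infinite word $y$ over $[b]$,
$$e_k(y)=\sum_{j=1}^{k-1}\langle g_{k-j},u(y_j)\rangle\in\mathbb F_q\cong A,\qquad k\ge1. \tag{1}$$
So $e_k(y)$ depends only on $y_1,\dots,y_{k-1}$. For instance $e_1(y)$ is the empty sum $0\in\mathbb F_q$, which is the digit $101\in A$; next, $e_2(y)=\langle g_1,u(y_1)\rangle$ and $e_3(y)=\langle g_2,u(y_1)\rangle+\langle g_1,u(y_2)\rangle$. The sequence $g$ will be chosen in Section 6.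

Let $p\in(0,1)$ and $c=p/b^2$. Let $P$ be the probability measure on $\Omega=([b]^2)^{\mathbb N}$ under which, given the first $k-1$ pairs, the pair $(X_k,Y_k)$ has law
$$(1-p)\,\delta_{(e_k(Y),\,y_*)}+p\,\mathrm{Unif}([b]^2). \tag{2}$$
Finally read the digits as points of the square:
$$\pi(x,y)=\Big(\sum_{k\ge1} x_kb^{-k},\ \sum_{k\ge1} y_kb^{-k}\Big)\in[0,1]^2,\qquad \mu_0=\pi_*P,\qquad \mu=\sum_{v\in\mathbb Z^2}(\mu_0\text{ translated by }v).$$
We regard $\mu$ as a Borel regular measure on $\mathbb R^2$ by setting $\mu(E)=\inf\{\mu(D):D\supset E\text{ Borel}\}$ for arbitrary $E$.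

**Example (first level).** Divide $[0,1]^2$ into $b^2$ squares of side $1/b$. The square with digit pair $(101,51)$ receives mass $1-p+c$; each of the other $b^2-1$ squares receives mass $c$. The total is $1-p+b^2c=1$, as it should be.

Two features of (2) are used all the time. Every pair has conditional probability at least $c$. Call a pair $(i,j)\in[b]^2$ a **boundary pair** if $i$ or $j$ lies in $\{0,b-1\}$; since $e_k$ and $y_*$ lie in $A$, which omits $0$ and $b-1$, a boundary pair has conditional probability *exactly* $c$, whatever the past.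

What is this for? The noise spreads $\mu$ so evenly that it is comparable on neighboring squares of equal size. The $x$-stream, on the other hand, carries so much information about the $y$-stream that, for most outcomes, $y$ can be read off from $x$. So $\mu$ gives large mass to the graph of a function $\xi\mapsto\eta$. How *smooth* this function is depends on how soon after time $m$ the digit $y_m$ can be decoded, and that is where the choice of $g$ matters.

## 2. Doubling measures and thin sets

**Definition (doubling).** Cubes in $\mathbb R^d$ are axis-parallel products $[x_1,x_1+s]\times\cdots\times[x_d,x_d+s]$ with $s>0$, and two cubes are *adjacent* if they intersect. A Borel regular measure $\mu$ on $\mathbb R^d$ is *doubling* if there is a constant $C<\infty$ with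
$$0<\mu(Q_1)\le C\mu(Q_2)<\infty$$
for every pair of adjacent cubes $Q_1,Q_2$ with the same sidelength.

A cube is adjacent to itself, so $C\ge1$. Every bounded set lies in a cube and so has finite measure. Lebesgue measure is doubling with $C=1$. Lebesgue measure restricted to a half-plane is not doubling, because some squares have measure $0$.

**Definition (thin).** A set $E\subset\mathbb R^d$ is *thin* if $\mu(E)=0$ for every doubling measure $\mu$ on $\mathbb R^d$.

A set of positive Lebesgue measure is not thin. A single horizontal segment in the plane is thin; we prove this in Section 3.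

For $f:[0,1]\to[0,1]$ write $\mathrm{graph}(f)=\{(x,f(x)):x\in[0,1]\}$. Call $f$ *Hölder continuous* if $|f(x)-f(y)|\le C|x-y|^\alpha$ for all $x,y$, with some $C<\infty$ and $\alpha\in(0,1]$; if $\alpha$ is specified we say $\alpha$-Hölder. The following is known. Graphs of Lipschitz functions $[0,1]\to[0,1]$ are thin. More generally, the graph of $f:\mathbb R^d\to\mathbb R$ is thin whenever $\operatorname{lip}[f](x)=\liminf_{r\to0}\sup_{y\in B(x,r)}|f(x)-f(y)|/r<\infty$ at every point. On the other hand, for every $\epsilon>0$ there are a doubling measure on $[0,1]^2$ with constant less than $1+\epsilon$ and a *continuous* $f:[0,1]\to[0,1]$ with $\mu(\mathrm{graph}(f))>(1-\epsilon)\mu([0,1]^2)$. The question in between, taken from Tuomo Ojala and Tapio Rajala, "A function whose graph has positive doubling measure", arXiv:1406.4693 (2014), is whether $\mathrm{graph}(f)$ is thin for every Hölder continuous $f:[0,1]\to[0,1]$. The answer is no, for every exponent below $1$.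

**Theorem 1.** Let $\alpha\in(0,1)$ and $\epsilon>0$. There are a doubling measure $\mu$ on $\mathbb R^2$ and an $\alpha$-Hölder function $f:[0,1]\to[0,1]$ with $\mu(\mathrm{graph}(f))>(1-\epsilon)\mu([0,1]^2)$.

So among Hölder exponents only $\alpha=1$ forces thinness. Sections 4 to 8 prove this. Sections 9 and 10 then determine exactly which moduli of continuity force thinness (Theorem 9); as a by-product, a single $f$ can serve all $\alpha<1$ at once. Section 11 shows that for fixed $\alpha$ the doubling constant cannot be taken near $1$.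

## 3. Shifting squares off the graph, and where this stops

The natural first attempt is to prove thinness. The simplest case shows the method.

**Lemma 2.** Let $\mu$ be doubling on $\mathbb R^2$. Then every line parallel to a coordinate axis is $\mu$-null.

*Proof.* Interchanging the coordinates preserves doubling, and a line is a countable union of unit segments. So it suffices to treat $J=[a,a+1]\times\{t\}$. Let $C$ be the doubling constant, $n\ge1$, $h=4^{-n}$, and cover $J$ by the squares $S_i=[a+ih,a+(i+1)h]\times[t,t+h]$, $0\le i<4^n$. Since $S_i$ is adjacent to $S_i+(0,h)$, which is adjacent to $S_i+(0,2h)$,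
$$\mu(J)\le\sum_i\mu(S_i)\le C^2\sum_i\mu(S_i+(0,2h))\le 2C^2\mu(H_n),\qquad H_n=[a,a+1]\times[t+2\cdot4^{-n},\,t+3\cdot4^{-n}],$$
because each point lies in at most two of the shifted squares. The strips $H_n$ are pairwise disjoint, as $3\cdot4^{-n-1}<2\cdot4^{-n}$, and all lie in one bounded set $R$. Summing over $n\le N$ gives $N\mu(J)\le2C^2\mu(R)<\infty$ for every $N$, so $\mu(J)=0$. $\square$

Now try this with $|f(x)-f(x')|\le|x-x'|^\alpha$. Over a square of side $r$ the graph may oscillate by $h=r^\alpha$. To move the square off the graph we must shift it up by a multiple of $h$, that is, by about $h/r$ sidelengths. Shifting one sidelength at a time would cost a factor $C^{h/r}$. It is cheaper to pass through concentric squares whose side triples each time until they reach size about $h$; as Section 10 shows in detail, this costs a power $(h/r)^\sigma$, where $\sigma$ depends on $C$. With $h_n=4^{-n}$, $r_n=4^{-n/\alpha}$ and disjoint regions $H_n$ at height comparable to $h_n$ above the graph, one gets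
$$\mu(\mathrm{graph} f)\,\Big(\frac{r_n}{h_n}\Big)^\sigma\le \mathrm{const}\cdot\mu(H_n),\qquad\text{hence}\qquad \mu(\mathrm{graph}f)\sum_n\Big(\frac{r_n}{h_n}\Big)^\sigma<\infty .$$
For $\alpha=1$ all terms of the series are $1$, it diverges, and the graph is null. For $\alpha<1$ we have $r_n/h_n=4^{-n(1/\alpha-1)}$, the series is a convergent geometric series, and the argument says nothing. This is the exact point at which it stops. We shall see that the loss is real.

## 4. Noise in every digit makes the measure doubling

In this section the formula (1) plays no role. All we use is that $e_k(y)$ depends on $y_1,\dots,y_{k-1}$ only and takes values in $A$. A *level-$n$ cell* ($n\ge0$) is a closed square of side $b^{-n}$ of the grid $b^{-n}\mathbb Z^2$.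

**Lemma 3.** The lines of the grids of all levels are $\mu$-null. If $Q\subset[0,1]^2$ is the level-$n$ cell coded by the word $w$ of $n$ pairs, then $\mu(Q)=P([w])$, where $[w]$ is the set of sequences in $\Omega$ that begin with $w$. Unit cells have mass $1$.

*Proof.* If $\sum_k x_kb^{-k}\in b^{-n}\mathbb Z$, then $\sum_{k>n}x_kb^{n-k}$ is an integer in $[0,1]$, so the digits $x_k$, $k>n$, are all $0$ or all $b-1$. Given the past, $X_k=0$ has probability $p/b<1$, since $e_k\ne0$; the same holds for $X_k=b-1$. Hence this event has $P$-probability $0$. The same argument applies to $y$, since $y_*\in A$. So grid lines are $\mu_0$-null, and therefore $\mu$-null, because translation by integer vectors permutes the lines of each grid.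

Clearly $\pi([w])\subset Q$. If $\pi(x,y)\in Q$ but $(x,y)\notin[w]$, then $\pi(x,y)$ also lies in another level-$n$ cell, hence on a grid line; this has probability $0$. So $\mu_0(Q)=P([w])$. The translates of $\mu_0$ by $v\ne0$ live on $[0,1]^2+v$, which meets $Q$ only in grid lines, so they contribute nothing. The case $n=0$ gives mass $1$ for $[0,1]^2$, and $\mu$ is invariant under $\mathbb Z^2$. $\square$

**Lemma 4.** If $Q,Q'$ are level-$n$ cells with $Q\cap Q'\ne\emptyset$, then $\mu(Q)\le c^{-1}\mu(Q')$. Moreover $\mu$ is doubling.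

*Proof.* **Step 1: neighboring cells.** We want a bound that does not deteriorate with $n$, even when $Q$ and $Q'$ touch across the boundary of very large ancestors. Let $Q=Q_n\subset\dots\subset Q_0$ and $Q'=Q'_n\subset\dots\subset Q'_0$ be the cells of levels $n,\dots,0$ containing them (their ancestors). We may assume $Q\ne Q'$. Let $m$ be the least index with $Q_m\ne Q'_m$. If $m=0$, both $Q_0,Q_0'$ have mass $1$. If $m\ge1$, then $Q_m$ and $Q_m'$ are children of the same cell $D$, and by Lemma 3 (after an integer translation) both masses lie in $[c\mu(D),\mu(D)]$. In either case $\mu(Q_m)\le c^{-1}\mu(Q'_m)$.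

Let $z\in Q\cap Q'$. Since $z$ lies in two distinct cells $Q_m,Q_m'$ of one grid, $z\in\partial Q_m\cap\partial Q'_m$. For $m\le k\le n$ we have $z\in Q_k\subset Q_m$, and interior points of $Q_k$ are interior points of $Q_m$; so $z\in\partial Q_k$. Thus for $m<k\le n$ the child $Q_k$ of $Q_{k-1}$ meets $\partial Q_{k-1}$. This means that its digit pair is a boundary pair, so $\mu(Q_k)=c\,\mu(Q_{k-1})$ exactly. The same holds for $Q'_k$. Therefore
$$\mu(Q)=c^{n-m}\mu(Q_m)\le c^{-1}c^{n-m}\mu(Q_m')=c^{-1}\mu(Q').$$

**Step 2: small and medium squares.** We pass from cells to arbitrary squares. Let $S_1,S_2$ be adjacent squares of side $s<2b$, and choose $n\ge0$ with $2b^{-n}\le s<2b^{1-n}$. As $s\ge2b^{-n}$, $S_2$ contains a level-$n$ cell $R$. The union $S_1\cup S_2$ lies in a square of side $2s$. A closed interval of length $2s$ meets at most $2sb^n+2\le4b+2$ closed grid intervals of length $b^{-n}$. So the level-$n$ cells meeting the large square form a rectangular block of at most $(4b+2)^2$ cells, with at most $4b+2$ rows and columns, and $R$ belongs to it. Each cell of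 the block is joined to $R$ by a chain of at most $4b+2$ successively intersecting cells, so by Step 1
$$\mu(S_1)\le(4b+2)^2c^{-(4b+2)}\mu(R)\le(4b+2)^2c^{-(4b+2)}\mu(S_2).$$

**Step 3: large squares.** If $s\ge2b$, count unit cells, which have mass $1$ and null boundaries. The square $S_1$ meets at most $(s+2)^2$ of them and $S_2$ contains at least $(s-2)^2$, so $\mu(S_1)\le(s+2)^2\le4s^2$ and $\mu(S_2)\ge(s-2)^2\ge s^2/4$. Hence $\mu(S_1)\le16\mu(S_2)$.

Every square contains a cell, and cells have positive mass; every square is covered by finitely many unit cells. So $0<\mu(S_i)<\infty$. $\square$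

The reason for leaving $0$ and $b-1$ out of $A$ is visible in Step 1: near the boundary of a cell the mass decays at the same rate $c$ per level on both sides, whatever the channel is doing.

## 5. A channel with bounded memory is not enough

Since Section 4 allows any rule $e_k$, the simplest rule to try is copying: let $x_k$ repeat the previous digit $y_{k-1}$ (recoded into $A$), or some function of the last $R$ digits. This fails for every fixed $R$, because a run of $R+1$ noisy steps erases a digit completely.

**Observation 5.** Suppose that for some $R$ each $e_k(y)$ depends only on the digits $y_j$ with $k-R\le j\le k-1$. Then $\mu_0(\mathrm{graph}(f))=0$ for every continuous $f:[0,1]\to[0,1]$.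

*Proof.* Realize (2) with independent coins $B_k$, $P(B_k=1)=p$, and independent uniform pairs $(U_k,V_k)\in[b]^2$: put $(X_k,Y_k)=(U_k,V_k)$ if $B_k=1$ and $(X_k,Y_k)=(e_k(Y),y_*)$ if $B_k=0$. Cut $\mathbb N$ into consecutive blocks of length $R+1$. Almost surely infinitely many blocks have all coins equal to $1$; let $j_1<\dots<j_N$ be the first indices of the first $N$ such blocks. If $j$ is one of these, then $Y_j=V_j$. The digits $X_j,\dots,X_{j+R}$ equal $U_j,\dots,U_{j+R}$, so they do not involve $Y_j$; and $e_k$ does not involve $Y_j$ for $k>j+R$. So $X$ does not depend on $V_{j_1},\dots,V_{j_N}$. Condition on all coins and on all $U$'s and $V$'s except these $N$ values. Then $X$, and hence $\xi=\sum X_kb^{-k}$, is fixed, while $(Y_{j_1},\dots,Y_{j_N})$ is uniform on $[b]^N$. The number $f(\xi)$ has at most two base-$b$ expansions, so the conditional probability that $\sum Y_kb^{-k}=f(\xi)$ is at most $2b^{-N}$. Let $N\to\infty$. $\square$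

So one fixed window length is impossible. In what follows, the decoding of $y_m$ will consult the values $e_k$ at the times $m<k\le m+d_m$, where the delay $d_m$ is unbounded. During such a stretch a proportion of the $x$-digits may be wrong, so agreement at a few positions must not be able to mislead us. We need an error-correcting code that works online.

## 6. A convolution code with random coefficients

Two $y$-streams that differ first at time $m$ should produce $x$-streams that differ at most of the times $m<k\le n$, for every $n$ not too close to $m$. We cannot demand this for all pairs of words, but we need it only for words that are *mostly equal to $y_*$*, since leaving the default is a rare event. This sparsity is what makes the count below work.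

**Lemma 6.** One can choose $g$ so that the following holds. Let $1\le m\le n$ with $\ell=n-m+1\ge8$, and let $y,y'\in[b]^n$ satisfy $y_j=y_j'$ for $j<m$ and $y_m\ne y'_m$. Suppose each of $y,y'$ has at most $\theta\ell$ indices $j\in[m,n]$ with digit $\ne y_*$. Then
$$\#\{m<k\le n:\ e_k(y)=e_k(y')\}<(1-2\theta)\ell-1 .$$

*Proof.* **Step 1: each agreement costs a factor $1/q$.** Take the $g_i$ independent and uniform in $\mathbb F_q^2$. Put $v_j=u(y_j)-u(y_j')$; then $v_j=0$ for $j<m$, and $v_m\ne0$ as $u$ is injective. For $k=m+i$ with $1\le i\le\ell-1$, (1) gives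
$$e_k(y)-e_k(y')=\langle g_i,v_m\rangle+\sum_{j=1}^{i-1}\langle g_{i-j},v_{m+j}\rangle .$$
The sum involves only $g_1,\dots,g_{i-1}$, while $\langle g_i,v_m\rangle$ is uniform on $\mathbb F_q$ and independent of these. So, given $g_1,\dots,g_{i-1}$, agreement at position $i$ has probability $1/q$. Conditioning successively, agreement at all positions of a set $S\subset\{1,\dots,\ell-1\}$ has probability $q^{-|S|}$.

**Step 2: count the pairs of words.** The event depends only on the two words $(y_m,\dots,y_n)$ and $(y'_m,\dots,y'_n)$ in $[b]^\ell$, and not on $m$ or on the common prefix. A word with at most $\theta\ell$ digits different from $y_*$ is given by the set of those positions (at most $2^\ell$ choices) and the digits there (at most $b^{\theta\ell}$ choices). So there are at most $(2^\ell b^{\theta\ell})^2$ pairs.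

**Step 3: union bound.** If the conclusion fails for a pair, there is agreement on a set $S$ with $|S|\ge(1-2\theta)\ell-1$; there are at most $2^\ell$ sets $S$. So the probability that the conclusion fails for some $m,y,y'$ with a given $\ell$ is at most
$$4^\ell b^{2\theta\ell}\cdot2^\ell\cdot q^{1-(1-2\theta)\ell}=q\,\big(8\,b^{1/8}q^{-7/8}\big)^\ell\le q\,2^{-\ell}.$$
The last inequality says $16^8\cdot b\le q^7$, and indeed $16^8\cdot103<4.5\cdot10^{11}<10^{14}<101^7$. Summing over $\ell\ge8$ gives at most $101\cdot2^{-7}<1$. So some $g$ has the required property for all $\ell\ge8$ simultaneously. $\square$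

Without sparsity Step 2 would count $b^{2\ell}$ pairs, and $b^{2\ell}q^{-(1-2\theta)\ell}$ is large. That is why $y$ has a default digit. The vectors live in $\mathbb F_q^2$ rather than $\mathbb F_q$ because $u$ must be injective on $b>q$ digits.

From now on $g$ is fixed as in Lemma 6, and $P$, $\mu_0$, $\mu$ are built from it.

## 7. Few mistakes, and decoding with delay

Let $(d_m)_{m\ge1}$ be integers with $d_m\ge8$, to be chosen later. Call $k$ a **mistake** of $(x,y)\in\Omega$ if $(x_k,y_k)\ne(e_k(y),y_*)$. Let $G\subset\Omega$ be the set of $(x,y)$ such that, for every $m\ge1$ and for each of the integer intervals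
$$I=[m,m+d_m],\qquad I=[m,m+2d_m],$$
the number of mistakes in $I$ is at most $\theta|I|$. Each single condition involves finitely many coordinates, so $G$ is closed in the compact space $\Omega$, hence compact.

**The good set is large.** Given the past, $k$ is a mistake with probability at most $p$. Conditioning successively, all indices of a finite set $S$ are mistakes with probability at most $p^{|S|}$. Summing over the at most $2^{|I|}$ subsets $S\subset I$ with $|S|>\theta|I|$, the number of mistakes in $I$ exceeds $\theta|I|$ with probability at most $2^{|I|}p^{\theta|I|}=(2p^\theta)^{|I|}$. If $2p^\theta\le1$, this is at most $(2p^\theta)^{d_m}$ for both intervals attached to $m$. Hence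
$$P(G^c)\le2\sum_{m\ge1}(2p^\theta)^{d_m}\qquad\text{if }2p^\theta\le1. \tag{3}$$

Why two intervals? The first is for decoding. The second deals with carries: streams that differ early can still give the same real number. For example, $1,102,102,\dots$ and $2,0,0,\dots$ both represent $2/103$. Long runs of the digit $b-1$ must therefore be excluded on good points.

**Lemma 7.** Let $(x,y),(x',y')\in G$ with $y\ne y'$, let $m$ be the first index with $y_m\ne y'_m$, and let $(\xi,\eta),(\xi',\eta')$ be the images under $\pi$. Then
$$|\eta-\eta'|\le b^{1-m},\qquad |\xi-\xi'|\ge b^{-m-2d_m}.$$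

*Proof.* **Step 1: the first inequality.** $|\eta-\eta'|\le\sum_{k\ge m}(b-1)b^{-k}=b^{1-m}$.

**Step 2: the $x$-streams differ by time $n=m+d_m$.** Put $I=[m,n]$ and $\ell=|I|=d_m+1\ge9$. Suppose $x_k=x'_k$ for all $k\le n$. If $k\in I$ is a mistake of neither point, then
$$e_k(y)=x_k=x_k'=e_k(y').$$
At most $2\theta\ell$ indices of $I$ are mistakes of one of the points, so, discarding $k=m$, at least $(1-2\theta)\ell-1$ indices $k$ with $m<k\le n$ satisfy $e_k(y)=e_k(y')$. Moreover, an index where $y$ has a digit $\ne y_*$ is a mistake of $(x,y)$, so there are at most $\theta\ell$ such indices in $I$; likewise for $y'$. This contradicts Lemma 6, applied to the first $n$ digits of $y$ and $y'$.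

**Step 3: the real numbers differ too.** By Step 2 the integers $N=\sum_{k\le n}x_kb^{n-k}$ and $N'=\sum_{k\le n}x_k'b^{n-k}$ differ. Say $N<N'$ (otherwise exchange the points). Then $\xi'\ge N'b^{-n}\ge(N+1)b^{-n}$. The digits $x_{n+1},\dots,x_{n+d_m}$ are not all $b-1$: since $e_k\in A$ and $b-1\notin A$, a digit $x_k=b-1$ makes $k$ a mistake. So otherwise there would be $d_m$ mistakes in $[m,m+2d_m]$, where at most $\theta(2d_m+1)=(2d_m+1)/16<d_m$ are allowed. Hence
$$(N+1)b^{-n}-\xi=\sum_{k>n}(b-1-x_k)b^{-k}\ge b^{-n-d_m}=b^{-m-2d_m},$$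
because some term with $k\le n+d_m$ has $b-1-x_k\ge1$. So $\xi'-\xi\ge b^{-m-2d_m}$. $\square$

## 8. From the good set to a Hölder function

**A function on a compact set.** By Lemma 7, two points of $\pi(G)$ with the same first coordinate come from the same $y$, so they coincide. Hence $\pi(G)=\mathrm{graph}(f_0)$ for some $f_0:K\to[0,1]$, where $K\subset[0,1]$ is the projection of the compact set $\pi(G)$. Also
$$\mu(\mathrm{graph}(f_0))\ge\mu_0(\pi(G))=P(\pi^{-1}(\pi(G)))\ge P(G).$$
If $\xi,\xi'\in K$ and $f_0(\xi)\ne f_0(\xi')$, the underlying $y$-streams differ, and Lemma 7 gives some $m\ge1$ with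
$$|f_0(\xi)-f_0(\xi')|\le b^{1-m},\qquad|\xi-\xi'|\ge b^{-m-2d_m}. \tag{4}$$

**Moduli.** To extend $f_0$ to $[0,1]$ we use the following notion, which will also be needed in Section 9.

**Definition (modulus).** A *modulus* is a continuous, nondecreasing, concave, not identically zero function $\omega:[0,1]\to[0,\infty)$ with $\omega(0)=0$, extended by $\omega(t)=\omega(1)$ for $t>1$.

For example, $\omega(t)=t^\alpha$ with $0<\alpha\le1$. The extension is concave and nondecreasing on $[0,\infty)$. Concavity and $\omega(0)=0$ give $\omega(\lambda t)\ge\lambda\omega(t)$ for $\lambda\in[0,1]$. Three consequences: first, $\omega(t)\ge\omega(1)t>0$ on $(0,1]$. Second, for $0<t'\le t\le 1$, $\omega(t')\ge\frac{t'}t\omega(t)$, so $t\mapsto t/\omega(t)$ is nondecreasing on $(0,1]$. Third, for $s,t\ge0$ with $s+t>0$, adding $\omega(s)\ge\frac s{s+t}\omega(s+t)$ and $\omega(t)\ge\frac t{s+t}\omega(s+t)$ gives subadditivity $\omega(s+t)\le\omega(s)+\omega(t)$.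

**Lemma 8.** Let $K\subset[0,1]$ be nonempty, let $f_0:K\to[0,1]$, and suppose $|f_0(\xi)-f_0(\xi')|\le C\omega(|\xi-\xi'|)$ on $K$ for a modulus $\omega$. Then
$$f(x)=\min\Big\{1,\ \inf_{z\in K}\big(f_0(z)+C\omega(|x-z|)\big)\Big\}$$
maps $[0,1]$ to $[0,1]$, extends $f_0$, and satisfies $|f(x)-f(x')|\le C\omega(|x-x'|)$ on $[0,1]$.

*Proof.* Clearly $0\le f\le1$. For $x\in K$, taking $z=x$ shows that the infimum is at most $f_0(x)$, and $f_0(z)+C\omega(|x-z|)\ge f_0(x)$ for all $z\in K$ shows that it is at least $f_0(x)$; so $f(x)=f_0(x)$. For each $z$, monotonicity and subadditivity give $\omega(|x-z|)\le\omega(|x'-z|+|x-x'|)\le\omega(|x'-z|)+\omega(|x-x'|)$. Taking the infimum over $z$ and then the minimum with $1$ gives $f(x)\le f(x')+C\omega(|x-x'|)$, and $x,x'$ may be exchanged. $\square$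

**Proof of Theorem 1.** We may assume $\epsilon<1$. **Step 1: choice of the delay.** We want (4) to read as an $\alpha$-Hölder bound, so we allow a delay proportional to $m$. Put $\delta=\frac12(\frac1\alpha-1)>0$ and $d_m=\max\{8,\lfloor\delta m\rfloor\}$. Then $2d_m\le16+(\frac1\alpha-1)m$, so in (4)
$$|\xi-\xi'|\ge b^{-16}b^{-m/\alpha},\qquad\text{hence}\qquad|f_0(\xi)-f_0(\xi')|\le b\cdot b^{-m}\le b^{1+16\alpha}|\xi-\xi'|^\alpha .$$

**Step 2: choice of the noise.** Put $\rho=2p^\theta$ and let $\rho\le\frac12$. Since $d_m\ge8$, $\rho^{d_m}=(2\rho)^{d_m}2^{-d_m}\le(2\rho)^82^{-d_m}$. As $d_m\ge\delta m-1$, the sum $\sum_m2^{-d_m}$ is finite. So the bound in (3) is at most $2(2\rho)^8\sum_m2^{-d_m}$, which tends to $0$ as $p\to0$. Choose $p$ with $P(G)>1-\epsilon$; in particular $K\ne\emptyset$.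

**Step 3: conclusion.** Extend $f_0$ to $f$ by Lemma 8 with $\omega(t)=t^\alpha$. Then $f$ is $\alpha$-Hölder, $\mu$ is doubling by Lemma 4, $\mu([0,1]^2)=1$ by Lemma 3, and
$$\mu(\mathrm{graph}(f))\ge\mu(\mathrm{graph}(f_0))\ge P(G)>1-\epsilon=(1-\epsilon)\mu([0,1]^2).\qquad\blacksquare$$

So graphs of Hölder continuous functions need not be thin.

## 9. Which moduli force thinness

A linear delay is generous: (3) needs only $\sum_m(2p^\theta)^{d_m}$ to be finite and small. On the other side, the shifting argument of Section 3 yields a contradiction only if a certain series diverges. These two conditions match. For a modulus $\omega$ let $C^\omega$ be the set of $f:[0,1]\to[0,1]$ with $|f(x)-f(x')|\le C\omega(|x-x'|)$ for some $C<\infty$.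

**Theorem 9.** For a modulus $\omega$ the following are equivalent:

1. $\mathrm{graph}(f)$ is thin for every $f\in C^\omega$;
2. $\displaystyle\int_0^1\Big(\frac t{\omega(t)}\Big)^s\frac{dt}t=\infty$ for every $s>0$.

Quantitatively:

* (a) If $\int_0^1(t/\omega(t))^s\frac{dt}t<\infty$ for some $s>0$, then for every $\epsilon>0$ there are a doubling measure $\mu$ on $\mathbb R^2$ and $f\in C^\omega$ with $\mu(\mathrm{graph}(f))>(1-\epsilon)\mu([0,1]^2)$.
* (b) If $\mu$ is doubling on $\mathbb R^2$ with constant $C_\mu$, $f\in C^\omega$ and $\mu(\mathrm{graph}(f))>0$, then $\int_0^1(t/\omega(t))^\sigma\frac{dt}t<\infty$ with $\sigma=2+\log_3C_\mu$.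

The equivalence follows from (a) and (b). If 2 holds, (b) shows that no $f\in C^\omega$ has a graph of positive measure for any doubling measure, which is 1. If 2 fails, the integral is finite for some $s>0$, and (a) shows that 1 fails.

**Example (powers).** For $\omega(t)=t^\alpha$ the integral is $\int_0^1t^{(1-\alpha)s}\frac{dt}t$, finite if $\alpha<1$ and infinite if $\alpha=1$. This contains Theorem 1 and recovers the thinness of Lipschitz graphs.

**Example (one function for all $\alpha<1$).** Put $\Lambda=1+\log(1/t)$, so $d\Lambda=-dt/t$ and $\Lambda\ge1$ on $(0,1]$. For $0<\beta\le1$ let $\omega=t\Lambda^\beta$. Then $\omega(t)\to0$ as $t\to0$, $\omega'=\Lambda^{\beta-1}(\Lambda-\beta)\ge0$ and $\omega''=-\frac\beta t\Lambda^{\beta-2}(\Lambda+1-\beta)\le0$, so $\omega$ is a modulus. The integral is $\int_1^\infty\Lambda^{-\beta s}d\Lambda$, finite for $s>1/\beta$. So for each $\beta\in(0,1]$ there is $f$ with $|f(x)-f(x')|\le C|x-x'|(1+\log\frac1{|x-x'|})^\beta$ whose graph is not thin. Since $t\Lambda^\beta\le C_\alpha t^\alpha$ for every $\alpha<1$, this $f$ is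 Hölder of every order less than $1$.

**Example (an extra double logarithm still forces thinness).** Let $\omega=t(1+\log\Lambda)$. Then $\omega(t)\to0$ as $t\to0$, $\omega'=1+\log\Lambda-\frac1\Lambda\ge0$ and $\omega''=-\frac1t(\frac1\Lambda+\frac1{\Lambda^2})<0$, so $\omega$ is a modulus, and $\int_1^\infty(1+\log\Lambda)^{-s}d\Lambda=\infty$ for all $s>0$. So functions with $|f(x)-f(x')|\le C|x-x'|(1+\log(1+\log\frac1{|x-x'|}))$ have thin graphs.

**The inverse of a modulus.** For $h>0$ let $r(h)=\max\{t\in[0,1]:\omega(t)\le h\}$, which is positive by continuity of $\omega$ at $0$. If $h\le\omega(1)$, then $\omega(r(h))=h$ by the intermediate value theorem. Always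
$$r(h)\le h/\omega(1), \tag{5}$$
since $\omega(1)r(h)\le\omega(r(h))\le h$.

**Proof of Theorem 9(a).** Let $\int_0^1(t/\omega)^s\frac{dt}t<\infty$, and assume $\epsilon<1$. Put $h_m=b^{1-m}$, $r_m=r(h_m)$, $a_m=r_m/h_m$ for $m\ge1$.

**Step 1: $\sum_ma_m^s<\infty$.** This turns the integral into the series that (3) needs. Let $M$ be such that $h_m\le\omega(1)$ for $m\ge M$, and let $m\ge M$. Then $\omega(r_m/b)\ge\omega(r_m)/b=h_m/b=h_{m+1}$. If a concave nondecreasing function takes equal values at two points, it is constant from the first one on; so $\omega$ is strictly increasing where it is below its maximum $\omega(1)$. As $h_{m+1}<\omega(1)$, the point $r_{m+1}$ is the only solution of $\omega(t)=h_{m+1}$. If we had $r_m/b<r_{m+1}$, then $\omega(r_m/b)\le h_{m+1}$, so $r_m/b$ would be a second solution. Hence $br_{m+1}\le r_m$. On $[r_{m+1},br_{m+1}]\subset[r_{m+1},r_m]$ the nondecreasing function $t/\omega(t)$ is at least $r_{m+1}/h_{m+1}=a_{m+1}$, so this interval contributes at least $a_{m+1}^s\log b$ to the integral. The intervals $[r_{m+1},r_m]$ do not overlap,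 so
$$\log b\sum_{m\ge M}a_{m+1}^s\le\int_0^1\Big(\frac t{\omega(t)}\Big)^s\frac{dt}t<\infty .$$

**Step 2: choice of the delay.** Let $d_m=\max\{8,\lfloor\frac12\log_b(1/a_m)\rfloor\}$. Then
$$b^{-2d_m}\ge\min(b^{-16},a_m)\ge b^{-16}\min(1,a_m).$$
Since $b^{-m}=b^{-1}h_m$, in (4) we get $|\xi-\xi'|\ge b^{-1}h_mb^{-2d_m}\ge b^{-17}\min(h_m,r_m)$, and therefore $\omega(|\xi-\xi'|)\ge b^{-17}\omega(\min(h_m,r_m))$.

**Step 3: $f_0$ has modulus $\omega$.** We claim $\omega(\min(h_m,r_m))\ge\min(1,\omega(1))h_m$. First, $\omega(h_m)\ge\omega(1)h_m$ since $h_m\le1$. Second, $\omega(r_m)=h_m$ if $h_m\le\omega(1)$; otherwise $r_m=1$ and $\omega(r_m)=\omega(1)\ge\omega(1)h_m$. This proves the claim, and (4) gives $|f_0(\xi)-f_0(\xi')|\le h_m\le C\omega(|\xi-\xi'|)$ with $C=b^{17}/\min(1,\omega(1))$.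

**Step 4: choice of the noise.** Write $2p^\theta=b^{-\kappa}$ with $\kappa\ge2s$. Since $d_m\ge8$ and $d_m\ge\frac12\log_b(1/a_m)-1$,
$$\sum_m(2p^\theta)^{d_m}=\sum_mb^{-(\kappa-2s)d_m}b^{-2sd_m}\le b^{-8(\kappa-2s)}\,b^{2s}\sum_ma_m^s,$$
which tends to $0$ as $\kappa\to\infty$, that is, as $p\to0$. By (3), $P(G)>1-\epsilon$ for small $p$. Extend $f_0$ to $f\in C^\omega$ by Lemma 8. Then $\mu$ is doubling and $\mu(\mathrm{graph}(f))\ge P(G)>1-\epsilon=(1-\epsilon)\mu([0,1]^2)$. $\blacksquare$

## 10. The shifting argument with its exact loss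

**Proof of Theorem 9(b).** Multiplying $\omega$ by a positive constant does not affect finiteness of the integral, so assume $|f(x)-f(x')|\le\omega(|x-x'|)$. Extend $f$ to $\mathbb R$ by $f(x)=f(\min(1,\max(0,x)))$; clamping does not increase distances, so the inequality persists. Let $\Gamma=\mathrm{graph}(f|_{[0,1]})$ with $\mu(\Gamma)>0$. Put $h_n=4^{-n}$, $r_n=r(h_n)$, choose $n_0\ge0$ with $h_{n_0}\le\omega(1)$, and take $n\ge n_0$; so $\omega(r_n)=h_n$. Put $B=1+1/\omega(1)$. By (5), $r_n+h_n\le Bh_n$.

**Step 1: shift squares off the graph.** Fix $n\ge n_0$ and write $r=r_n$, $h=h_n$, $T=2Bh$. Let $\mathcal S$ be the finite set of closed squares of the grid $r\mathbb Z^2$ of side $r$ that meet $\Gamma$, and for $S\in\mathcal S$ let $S^*=S+(0,T)$. If $(x_0,f(x_0))\in S\cap\Gamma$ and $(x,y)\in S$, then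
$$|y-f(x)|\le|y-f(x_0)|+|f(x_0)-f(x)|\le r+\omega(r)=r+h\le Bh .$$
Adding $T=2Bh$ to $y$, and using $r\le1$ for the $x$-range, we get
$$S^*\subset H_n:=\{(x,y):x\in[-1,2],\ Bh_n\le y-f(x)\le3Bh_n\}.$$

**Step 2: compare $\mu(S)$ with $\mu(S^*)$.** Here we pay the price announced in Section 3. Let $S^{(i)}$ be the square concentric with $S^*$ of side $3^ir$. Then $S^{(i+1)}$ is a union of $9$ squares of side $3^ir$, each meeting $S^{(i)}$, so $\mu(S^{(i+1)})\le9C_\mu\mu(S^{(i)})$. Let $i$ be least with $3^i\ge2T/r+1$. Half the side of $S^{(i)}$ is at least $T+r/2$, so $S\subset S^{(i)}$. By minimality, and since $h/r\ge\omega(1)$ by (5),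
$$3^i\le3\Big(\frac{2T}r+1\Big)=3\Big(\frac{4Bh}r+1\Big)\le B'\frac hr,\qquad B'=3\Big(4B+\frac1{\omega(1)}\Big).$$
With $\sigma=\log_3(9C_\mu)=2+\log_3C_\mu$,
$$\mu(S)\le(9C_\mu)^i\mu(S^*)=3^{i\sigma}\mu(S^*)\le\Big(\frac{B'h}r\Big)^\sigma\mu(S^*).$$

**Step 3: add over squares and over scales.** Each point lies in at most $4$ of the squares $S^*$, so
$$\mu(\Gamma)\le\sum_{S\in\mathcal S}\mu(S)\le4\Big(\frac{B'h_n}{r_n}\Big)^\sigma\mu(H_n).$$
The sets $H_n$ are closed, since $f$ is continuous; they are pairwise disjoint, since $3B4^{-n-1}<B4^{-n}$; and they lie in the bounded set $R=[-1,2]\times[0,1+3B]$. Hence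
$$\mu(\Gamma)\sum_{n\ge n_0}\Big(\frac{r_n}{h_n}\Big)^\sigma\le4B'^\sigma\mu(R)<\infty,$$
and, as $\mu(\Gamma)>0$, $\sum_{n\ge n_0}(r_n/h_n)^\sigma<\infty$.

**Step 4: back to the integral.** For $t\in[r_{n+1},r_n]$ we have $\omega(t)\ge\omega(r_{n+1})=h_n/4$, so
$$\int_{r_{n+1}}^{r_n}\Big(\frac t{\omega(t)}\Big)^\sigma\frac{dt}t\le\int_0^{r_n}\Big(\frac{4t}{h_n}\Big)^\sigma\frac{dt}t=\frac{4^\sigma}\sigma\Big(\frac{r_n}{h_n}\Big)^\sigma .$$
By (5), $r_n\to0$. Summing over $n\ge n_0$ gives $\int_0^{r_{n_0}}(t/\omega)^\sigma\frac{dt}t<\infty$. On $[r_{n_0},1]$ the integrand is continuous, so the integral over this interval is finite. $\blacksquare$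

This also completes the proof of the equivalence in Theorem 9.

## 11. Doubling constants near 1

In Theorem 1 the doubling constant is large. For a fixed exponent it cannot be close to $1$.

**Proposition 10.** Let $\mu$ be doubling on $\mathbb R^2$ with constant $C$ and let $f:[0,1]\to[0,1]$ be $\alpha$-Hölder with $\alpha>2-\log_2(1+3/C)$. Then $\mu(\mathrm{graph}(f))=0$. (The bound $2-\log_2(1+3/C)$ tends to $0$ as $C\to1$.)

*Proof.* **Step 1: small squares have small mass.** Lines parallel to the axes are $\mu$-null by Lemma 2. Let $Q$ be a dyadic square and $Q_1,\dots,Q_4$ its closed dyadic children. They all contain the center of $Q$, so they are pairwise adjacent and $\mu(Q_j)\ge\mu(Q_i)/C$. Hence, for each $i$,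
$$\mu(Q)=\sum_{j=1}^4\mu(Q_j)\ge\Big(1+\frac3C\Big)\mu(Q_i).$$
By induction every dyadic square of side $2^{-n}$ in $[0,1]^2$ has mass at most $(1+3/C)^{-n}\mu([0,1]^2)$.

**Step 2: few squares meet the graph.** Let $H$ be a Hölder constant of $f$. Over a closed column of width $2^{-n}$ the values of $f$ lie in an interval of length at most $H2^{-n\alpha}$, which meets at most $H2^{-n\alpha}2^n+2\le(H+2)2^{n(1-\alpha)}$ closed dyadic intervals of length $2^{-n}$. There are $2^n$ columns, so at most $(H+2)2^{n(2-\alpha)}$ dyadic squares suffice to cover the graph. Therefore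
$$\mu(\mathrm{graph}(f))\le(H+2)\,2^{n(2-\alpha)}\,2^{-n\log_2(1+3/C)}\mu([0,1]^2),$$
which tends to $0$ as $n\to\infty$, because $2-\alpha<\log_2(1+3/C)$. $\blacksquare$
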